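\title{A CSL Algebra with a Continuum of Non-Isometric Preduals}

\begin{abstract}
We construct a commutative subspace lattice (CSL) algebra on a separable Hilbert space that has a continuum of pairwise non-isometric preduals. In particular, a CSL algebra need not have a unique predual. The algebra consists of upper triangular $2\times2$ operator matrices whose corner is built from the coordinate flips of the Cantor group. Its preduals imitate a family of preduals of $\ell^1$ that joins $c_0$ to $c$, and a numerical isometric invariant tells them apart. In the opposite direction, we show that every predual of a weak-$*$ closed unital operator algebra induces the usual weak-$*$ topology on the diagonal and makes multiplication by diagonal elements continuous.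
\end{abstract}

\section{Introduction}\label{sec:intro}

A Banach space $X$ is a \emph{predual} of a Banach space $A$ if $X^*$ is isometrically isomorphic to $A$, and $A$ has a \emph{unique predual} if any two of its preduals are isometrically isomorphic. Once an isometry of $A$ onto $X^*$ is fixed, $X$ becomes a norm-closed subspace of $A^*$, and $\sigma(A,X)$ is a Hausdorff topology on $A$ in which the unit ball is compact. Uniqueness of the predual thus asks how much the norm of $A$ remembers of its weak-$*$ topology. It can remember too little: $\ell^1$ has the non-isometric preduals $c_0$ and $c$ (see Section~\ref{sec:model}).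

Let $\mathcal H$ be a complex Hilbert space. A \emph{commutative subspace lattice} (CSL) is a strongly closed lattice $\mathcal L$ of mutually commuting orthogonal projections on $\mathcal H$ that contains $0$ and $I$, and a \emph{CSL algebra} is an algebra of the form
\[
\operatorname{Alg}\mathcal L=\{T\in B(\mathcal H): TL\mathcal H\subseteq L\mathcal H\ \text{ for all } L\in\mathcal L\}
\]
with $\mathcal L$ a CSL. Equivalently, it is a reflexive operator algebra that contains a maximal abelian self-adjoint algebra (masa). The lattice $\{0,I\}$ gives $B(\mathcal H)$; all projections of a masa give the masa; a totally ordered lattice gives a \emph{nest algebra}, such as the upper triangular matrices. The conditions $(I-L)TL=0$ are weak-$*$ closed, so a CSL algebra is a dual Banach space. The following facts are known.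
\begin{enumerate}
\item[(i)] Every von Neumann algebra has a unique predual (Sakai); in particular $L^\infty(\mu)$ does (Grothendieck).
\item[(ii)] A weak-$*$ closed unital operator algebra whose compact operators are weak-$*$ dense in it has a unique predual.
\item[(iii)] The compact operators in a CSL algebra $\operatorname{Alg}\mathcal L$ are weak-$*$ dense exactly when $\mathcal L$ is completely distributive, that is, when the distributive laws hold in $\mathcal L$ for arbitrary families of meets and joins. Hence every completely distributive CSL algebra, for instance every nest algebra and every CSL algebra whose masa is atomic, has a unique predual.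
\end{enumerate}
The question that we answer comes from the paper of Davidson and Wright \cite{DW}:
\begin{quote}
\emph{Does every CSL algebra have a unique predual?}
\end{quote}
The list above suggests a positive answer. Uniqueness holds when compact operators abound, by (ii), and it also holds for $L^\infty(0,1)$, which is a CSL algebra that is not completely distributive, by (i). Nevertheless the answer is no.

\begin{theorem}\label{thm:main}
There are a CSL algebra $\mathfrak A$ on a separable Hilbert space and preduals $X_t$ $(0\le t\le1)$ of $\mathfrak A$ such that $X_t$ and $X_{t'}$ are not isometrically isomorphic, not even real-linearly, when $t\ne t'$. Here $X_1$ is the space of weak-$*$ continuous functionals on $\mathfrak A$. In particular, not every CSL algebra has a unique predual.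
\end{theorem}

The second result limits the freedom that a predual has. It applies to every CSL algebra.

\begin{theorem}\label{thm:diagonal}
Let $\mathfrak B\subseteq B(K)$ be a weak-$*$ closed operator algebra that contains the identity operator, let $\mathfrak M=\{b\in\mathfrak B:b^*\in\mathfrak B\}$, let $X$ be any predual of $\mathfrak B$, and let $\tau=\sigma(\mathfrak B,X)$. Then $\mathfrak M$ is $\tau$-closed, $\tau|_{\mathfrak M}$ is the usual weak-$*$ topology of the von Neumann algebra $\mathfrak M$, and the maps $b\mapsto mb$ and $b\mapsto bm$ are $\tau$-continuous for each $m\in\mathfrak M$.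
\end{theorem}

So a counterexample must carry its non-uniqueness off the diagonal, in a bimodule over $\mathfrak M$. Ours plants a copy of $\ell^1$ there. On the Cantor group, the unitaries $U_n$ that flip the $n$-th coordinate, together with $I$, behave like the unit vector basis of $\ell^1$, and $U_n\to I$ strongly. The predual $X_t$ replaces this convergence by $U_n\to tI$ while the unit ball stays compact.

Section~\ref{sec:model} carries out the argument for $\ell^1$ and introduces the invariant $\gamma$ that separates the preduals. Sections~\ref{sec:algebra} and~\ref{sec:coordinates} construct $\mathfrak A$ and coordinates on it, Section~\ref{sec:preduals} constructs the $X_t$, and Section~\ref{sec:gamma} shows that $\gamma(X_t)=1+2t$. A reader who wants only the answer to the question may keep $t\in\{0,1\}$ throughout. Section~\ref{sec:diagonal} proves Theorem~\ref{thm:diagonal} and is independent of the rest.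

\subsection*{The weak-$*$ topology}
The weak-$*$ continuous functionals on $B(\mathcal H)$ are those of the form $\omega(T)=\sum_k\langle T\xi_k,\eta_k\rangle$ with $\sum_k\|\xi_k\|^2<\infty$ and $\sum_k\|\eta_k\|^2<\infty$; they form the predual $B(\mathcal H)_*$. Multiplication on either side by a fixed operator is weak-$*$ continuous, closed balls are weak-$*$ compact, and a bounded strongly convergent net converges weak-$*$. If $A\subseteq B(\mathcal H)$ is a weak-$*$ closed subspace, then the weak-$*$ continuous functionals on $A$ are the restrictions of elements of $B(\mathcal H)_*$; with the norm of $A^*$ they form a predual $A_*$ of $A$. The space $L^\infty(\mu)$ carries its weak-$*$ topology as the dual of $L^1(\mu)$.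

\section{The model: preduals of $\ell^1$}\label{sec:model}

In this section the sequence spaces are real and indexed by $k=0,1,2,\dots$. Let $\delta_k$ and $e_k$ be the unit vectors of $\ell^1$ and of $\ell^\infty=(\ell^1)^*$. For $0\le t\le1$ put
\[
W_t=\{x\in\ell^\infty:\ \lim_{k\to\infty}x_k=t\,x_0\},\qquad w_t=(1,t,t,\dots)\in W_t .
\]
Then $W_0=c_0$, and deleting the coordinate $x_0$ maps $W_1$ isometrically onto the space $c$ of convergent sequences. In the topology $\sigma(\ell^1,W_t)$ we have $\delta_k\to t\delta_0$.

These topologies are different, but that alone does not make the spaces $W_t$ non-isometric; we need a quantity that depends only on the norm. Say that a sequence $(v_n)$ in a Banach space has \emph{bounded sums} if $\sup_F\|\sum_{n\in F}v_n\|<\infty$, where $F$ runs over the finite subsets of $\mathbb N$. The unit vectors of $c_0$ are the standard example.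

\begin{definition}\label{def:gamma}
For a real or complex Banach space $X$, let
\[
\gamma(X)=\sup\ \limsup_{n\to\infty}\|u+v_n\|,
\]
where the supremum is taken over all $u,v_1,v_2,\dots\in X$ such that $\|u\|\le1$, $\|u-v_n\|\le1$ for all $n$, and $(v_n)$ has bounded sums. Such a family $(u,(v_n))$ is called \emph{admissible}.
\end{definition}

Thus $\gamma$ measures how far the points $u-v_n$ of the unit ball can leave the ball when they are reflected in the point $u$ of the ball. Only sums and norms enter the definition, so $\gamma$ is invariant under surjective real-linear isometries. For $X\ne0$ we have $1\le\gamma(X)\le3$: take $v_n=0$ for the lower bound, and write $u+v_n=2u-(u-v_n)$ for the upper bound.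

\begin{proposition}\label{prop:model}
For $0\le t\le1$, the space $W_t$ is a predual of $\ell^1$ and $\gamma(W_t)=1+2t$.
\end{proposition}

\begin{proof}
Each $a\in\ell^1$ acts on $W_t$ by $x\mapsto\sum_ka_kx_k$, with norm at most $\|a\|_1$. Given $N$, choose $x_k=\pm1$ with $a_kx_k=|a_k|$ for $k\le N$ and put $x_k=tx_0$ for $k>N$. Then $x$ lies in the unit ball of $W_t$, because $t\le1$, and $\sum_ka_kx_k\ge\sum_{k\le N}|a_k|-\sum_{k>N}|a_k|$. So the norm equals $\|a\|_1$. Conversely, let $\phi\in W_t^*$ and put $a_k=\phi(e_k)$ for $k\ge1$. Testing on finite sums $\sum\pm e_k$ gives $\sum_{k\ge1}|a_k|\le\|\phi\|$. Every $x\in W_t$ is the norm-convergent sum $x_0w_t+\sum_{k\ge1}(x_k-tx_0)e_k$, so $\phi(x)=\sum_{k\ge0}a_kx_k$ with $a_0=\phi(w_t)-t\sum_{k\ge1}a_k$.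

For the lower bound on $\gamma$ take $u=w_t$ and $v_n=(1+t)e_n$. The $n$-th coordinate of $u-v_n$ is $-1$ and that of $u+v_n$ is $1+2t$, so the family is admissible and $\|u+v_n\|=1+2t$.

For the upper bound let $(u,(v_n))$ be admissible and let $\varepsilon>0$. Since $|u(k)|\to t|u(0)|\le t$, there is $N$ with $|u(k)|\le t+\varepsilon$ for $k>N$. For each fixed $k$ the real numbers $v_n(k)$ have bounded sums, so $\sum_n|v_n(k)|<\infty$ and $v_n(k)\to0$. Now write
\begin{equation}\label{eq:model}
u+v_n=(u-v_n)+2v_n\ \text{ for } k\le N,\qquad u+v_n=-(u-v_n)+2u\ \text{ for } k>N .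
\end{equation}
The first expression is at most $1+o(1)$ in modulus, uniformly in $k\le N$, and the second is at most $1+2(t+\varepsilon)$. Hence $\limsup_n\|u+v_n\|\le1+2(t+\varepsilon)$.
\end{proof}

The upper bound has three ingredients: a \emph{reflection} (changing the signs of the coordinates $k>N$ preserves the norm, which is what \eqref{eq:model} exploits), a \emph{head estimate} (a sequence with bounded sums tends to zero on finitely many coordinates), and a \emph{tail estimate} (the far coordinates of $u$ have size at most about $t$). The proof of Theorem~\ref{thm:main} establishes the same three facts for an operator algebra, in Lemmas~\ref{lem:multiplier}, \ref{lem:head} and~\ref{lem:tail}.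

\section{The algebra}\label{sec:algebra}

\subsection{Coordinate flips}
Let $G=\{\pm1\}^{\mathbb N}$ with Haar probability measure $\mu$, let $H=L^2(G)$, and write $L^p=L^p(G,\mu)$. The multiplication operators form a masa $D=\{M_f:f\in L^\infty\}$, so that $D'=D$. Let $r_n(x)=x_n$ and $R_n=M_{r_n}$. For finite $F\subset\mathbb N$ let $r_F=\prod_{n\in F}r_n$ and $R_F=M_{r_F}$; the Walsh functions $r_F$ form an orthonormal basis of $H$. Let $\sigma_n$ change the sign of the $n$-th coordinate, and let $(U_n\xi)(x)=\xi(\sigma_nx)$. Then $U_n$ is a self-adjoint unitary with $U_nM_fU_n=M_{f\circ\sigma_n}$, and $U_nr_F=-r_F$ if $n\in F$ while $U_nr_F=r_F$ otherwise. Two consequences link these operators to Section~\ref{sec:model}.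
\begin{itemize}
\item For real $\lambda_0,\dots,\lambda_N$ the operator $\lambda_0I+\sum_{n\le N}\lambda_nU_n$ is diagonal in the Walsh basis, with eigenvalues $\lambda_0+\sum_{n\le N}\pm\lambda_n$ for all choices of signs. Its norm is $\sum_{n=0}^N|\lambda_n|$. So $I,U_1,U_2,\dots$ is an isometric copy of the basis $\delta_0,\delta_1,\delta_2,\dots$ of real $\ell^1$.
\item $U_nr_F=r_F$ for $n>\max F$, so $U_n\to I$ strongly. This is the relation $\delta_n\to\delta_0$ of the predual $W_1$.
\end{itemize}

To place this copy of $\ell^1$ in a CSL algebra we need a weak-$*$ closed $D$-bimodule that contains $I$ and all $U_n$ and is described by support conditions. For a word $y\in\{\pm1\}^N$ let $p_y\in D$ be multiplication by the indicator function of the cylinder $\{x:(x_1,\dots,x_N)=y\}$. The flips act on words, with $\sigma_ny=y$ if $n>N$, and $U_np_y=p_{\sigma_ny}U_n$. We shall use the following fact twice.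
\begin{equation}\label{eq:commute}
\text{If } T\in B(H) \text{ commutes with } p_y \text{ for all sufficiently long words } y, \text{ then } T\in D.
\end{equation}
Indeed, $T$ commutes with $M_f$ whenever $f$ depends on finitely many coordinates. Such functions are weak-$*$ dense in $L^\infty$, and $f\mapsto M_f$ is weak-$*$ continuous, so $T\in D'=D$.

For words $y,z$ of the same length let $\Delta(y,z)=\{n:y_n\ne z_n\}$, and define
\[
S=\{s\in B(H):\ p_ysp_z=0\ \text{ for all } N\ge1 \text{ and } y,z\in\{\pm1\}^N \text{ with } |\Delta(y,z)|\ge2\}.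
\]
An operator in $S$ moves mass only between points that differ in at most one coordinate. The space $S$ is weak-$*$ closed, and $DSD\subseteq S$ because the $p_y$ commute with $D$. It contains $M_f$, since $p_yM_fp_z=0$ for $y\ne z$, and it contains $M_fU_n$, since $p_yM_fU_np_z=M_fp_yp_{\sigma_nz}U_n$ vanishes unless $y=\sigma_nz$.

\begin{example}\label{ex:square}
Replace $G$ by $\{\pm1\}^2$, ordered as $++,\,+-,\,-+,\,--$. Then $S$ consists of the $4\times4$ matrices with zero antidiagonal, and each of them is in exactly one way of the form
\[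
M_h+M_{f_1}U_1+M_{f_2}U_2=\begin{pmatrix}
h(++)&f_2(++)&f_1(++)&0\\
f_2(+-)&h(+-)&0&f_1(+-)\\
f_1(-+)&0&h(-+)&f_2(-+)\\
0&f_1(--)&f_2(--)&h(--)
\end{pmatrix}.
\]
Conjugation by $R_1=\operatorname{diag}(1,1,-1,-1)$ changes the sign of the entries $f_1$ and of no other entry. Lemma~\ref{lem:expansion} extends this picture to infinitely many coordinates.
\end{example}

\subsection{The CSL algebra}
The space $S$ is not an algebra, since $U_1U_2\notin S$. The weak-$*$ closed algebra that it generates is of no use either: $S$ is self-adjoint, so this is a von Neumann algebra, and fact (i) applies. We therefore put $S$ in the corner of a $2\times 2$ matrix, where only the bimodule property is needed: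
\[
\mathfrak A=\left\{\begin{pmatrix}M_{d_1}&s\\0&M_{d_2}\end{pmatrix}:\ d_1,d_2\in L^\infty,\ s\in S\right\}\subset B(H\oplus H).
\]

\begin{proposition}\label{prop:csl}
$\mathfrak A$ is a CSL algebra.
\end{proposition}

\begin{proof}
Since $DSD\subseteq S$, the space $\mathfrak A$ is an algebra. It contains $D\oplus D$, which equals its own commutant: an operator that commutes with $I\oplus0$ is block diagonal, and $D'=D$. Let $\mathcal L$ be the set of projections onto closed $\mathfrak A$-invariant subspaces. This is a strongly closed lattice that contains $0$ and $I$. A projection in $\mathcal L$ is invariant under the self-adjoint algebra $D\oplus D$, so it lies in $(D\oplus D)'=D\oplus D$. Hence $\mathcal L$ is a CSL, and $\mathfrak A\subseteq\operatorname{Alg}\mathcal L$.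

For $z\in\{\pm1\}^N$ let $\tilde p_z=\sum\{p_y:y\in\{\pm1\}^N,\ |\Delta(y,z)|\le1\}$. An operator $s$ lies in $S$ if and only if $(I-\tilde p_z)sp_z=0$ for all words $z$. An element of $\mathfrak A$ maps $(\xi,\eta)$ to $(M_{d_1}\xi+s\eta,M_{d_2}\eta)$, so $\mathcal L$ contains $p\oplus0$ and $I\oplus p$ for all projections $p\in D$, and $\tilde p_z\oplus p_z$ for all words $z$. Let $b=(b_{ij})\in\operatorname{Alg}\mathcal L$. Invariance of $I\oplus0$ gives $b_{21}=0$. Invariance of $p\oplus0$ and of $(I-p)\oplus0$ shows that $b_{11}$ commutes with every projection $p\in D$, so $b_{11}\in D'=D$; the projections $I\oplus p$ and $I\oplus(I-p)$ give $b_{22}\in D$ in the same way. Invariance of $\tilde p_z\oplus p_z$, applied to vectors $(0,\eta)$, gives $(I-\tilde p_z)b_{12}p_z=0$, so $b_{12}\in S$. Thus $b\in\mathfrak A$.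
\end{proof}

For $s\in S$ let $E(s)\in\mathfrak A$ be the element with corner $s$ and zero diagonal, so that $\|E(s)\|=\|s\|$, and for $a\in\mathfrak A$ let $s(a)$ be the corner of $a$.

\section{Coordinates on $\mathfrak A$}\label{sec:coordinates}

\subsection{Expansion of elements of $S$}
In Example~\ref{ex:square} the functions $h,f_n$ are matrix entries. For infinite $G$ the measure $\mu$ has no atoms and there are no matrix entries, but the conjugations survive, and they extract the same data. For $s\in B(H)$ and finite $F\subset\mathbb N$ let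
\[
\alpha_F(s)=R_FsR_F,\qquad T_n(s)=\tfrac12\bigl(s-R_nsR_n\bigr).
\]
These maps are weak-$*$ continuous and map $S$ into $S$. Since $R_mU_nR_m=U_n$ for $m\ne n$ and $R_nU_nR_n=-U_n$,
\begin{equation}\label{eq:T}
T_m(M_f)=0,\qquad T_m(M_fU_n)=\delta_{mn}M_fU_n .
\end{equation}

\begin{lemma}\label{lem:expansion}
Let $s\in S$.
\begin{enumerate}
\item[(a)] For finite $F$ we have $\sum_{n\in F}T_n(s)=\frac12(s-\alpha_F(s))$. Hence $\|\sum_{n\in F}T_n(s)\|\le\|s\|$, and $\sum_n|\omega(T_n(s))|<\infty$ for every $\omega\in B(H)_*$.
\item[(b)] $T_n(s)=M_{f_n}U_n$ for a function $f_n\in L^\infty$ with $\|f_n\|_\infty\le\|s\|$.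
\item[(c)] There is $h\in L^\infty$ with $\|h\|_\infty\le\|s\|$ such that $s=M_h+\sum_nM_{f_n}U_n$, the series being weak-$*$ convergent.
\item[(d)] If $s=M_g+\sum_nM_{g_n}U_n$ with $g,g_n\in L^\infty$ and a weak-$*$ convergent series, then $g=h$ and $g_n=f_n$ for all $n$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $y,z\in\{\pm1\}^N$ and $\Delta=\Delta(y,z)$. If $n\le N$ then $R_np_y=y_np_y$, so for $N\ge\max F$ and $N\ge n$,
\begin{equation}\label{eq:blocks}
p_y\alpha_F(s)p_z=(-1)^{|F\cap\Delta|}p_ysp_z,\qquad p_yT_n(s)p_z=\begin{cases}p_ysp_z,&n\in\Delta,\\0,&n\notin\Delta.\end{cases}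
\end{equation}

(a) By \eqref{eq:blocks}, the $(y,z)$ block of $\sum_{n\in F}T_n(s)$ is $|F\cap\Delta|\,p_ysp_z$, and that of $\frac12(s-\alpha_F(s))$ is $\frac12\bigl(1-(-1)^{|F\cap\Delta|}\bigr)p_ysp_z$. The two coefficients agree when $|\Delta|\le1$, and $p_ysp_z=0$ when $|\Delta|\ge2$. Summing over $y,z$ gives the identity, and the norm bound follows. Complex numbers whose finite subsums are bounded by $C$ have absolute sum at most $4C$ (consider the positive and negative terms of the real and imaginary parts), so $\sum_n|\omega(T_n(s))|\le4\|\omega\|\|s\|$.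

(b) Let $N\ge n$. The block $p_yT_n(s)p_z$ vanishes unless $n\in\Delta$ and $|\Delta|\le1$, that is, unless $z=\sigma_ny$. Hence $T_n(s)=\sum_yp_ysp_{\sigma_ny}$ and $T_n(s)U_n=\sum_yp_ysU_np_y$, which commutes with every $p_y$, $y\in\{\pm1\}^N$. By \eqref{eq:commute}, $T_n(s)U_n=M_{f_n}$ with $f_n\in L^\infty$, and $\|f_n\|_\infty=\|T_n(s)\|\le\|s\|$.

(c) By (a), the operators $s_M=s-\sum_{n\le M}T_n(s)=\frac12(s+\alpha_{\{1,\dots,M\}}(s))$ have norm at most $\|s\|$, and $\omega(s_M)$ converges for every $\omega\in B(H)_*$. So $s_M$ converges weak-$*$ to an operator $s_\infty$ with $\|s_\infty\|\le\|s\|$. Let $y\ne z$ in $\{\pm1\}^N$ and $M\ge N$. By \eqref{eq:blocks}, $p_y\bigl(s-\sum_{n\le N}T_n(s)\bigr)p_z=(1-|\Delta|)p_ysp_z$, which is $0$ both for $|\Delta|=1$ and for $|\Delta|\ge2$. For $n>N$ we have $p_yM_{f_n}U_np_z=M_{f_n}p_yp_zU_n=0$. Thus $p_ys_Mp_z=0$, and so $p_ys_\infty p_z=0$. It follows that $s_\infty=\sum_yp_ys_\infty p_y$ commutes with each $p_y$, and $s_\infty\in D$ by \eqref{eq:commute}.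

(d) Apply the weak-$*$ continuous map $T_m$ to the series and use \eqref{eq:T} to get $M_{g_m}U_m=T_m(s)$. Then $M_g=M_h$ by (c).
\end{proof}

Part (a) is where the bound ``at most one coordinate'' is used. If two coordinates were allowed, $s=U_1U_2$ would be admitted, for which $T_1(s)+T_2(s)=2s$ and $s-\alpha_{\{1,2\}}(s)=0$.

Each $a\in\mathfrak A$ now has \emph{coordinates}
\[
d_1(a),\ d_2(a),\ h(a),\ f_1(a),\ f_2(a),\ \dots\ \in L^\infty,
\]
namely its diagonal entries and the functions that Lemma~\ref{lem:expansion} attaches to $s(a)$. The coordinates are linear contractions from $\mathfrak A$ to $L^\infty$, and together they determine $a$.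

\begin{remark}\label{rem:compact}
The algebra $\mathfrak A$ contains no nonzero compact operator, so it is far from the situation of fact (ii). Indeed, if $M_f$ is compact, then $\|f\|_2=\|M_fr_n\|\to0$ because $(r_n)$ is orthonormal, so $f=0$. If $a\in\mathfrak A$ is compact, then $M_{d_1}$, $M_{d_2}$ and $M_{f_n}=T_n(s(a))U_n$ are compact and hence zero, and then so is $s(a)=M_h$.
\end{remark}

\subsection{Continuity of the coordinates}
One coordinate behaves differently from the others, and the whole construction rests on this.

\begin{lemma}\label{lem:continuity}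
\begin{enumerate}
\item[(a)] The maps $L^\infty\to\mathfrak A$ that send $g$ to $M_g\oplus0$, $0\oplus M_g$, $E(M_g)$ and $E(M_gU_n)$ are weak-$*$ continuous isometries. The image of $g$ has the coordinate $d_1$, $d_2$, $h$, $f_n$, respectively, equal to $g$, and all other coordinates equal to $0$.
\item[(b)] The coordinates $d_1$, $d_2$ and $f_n$ are weak-$*$ continuous from $\mathfrak A$ to $L^\infty$. The coordinate $h$ is not.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For square-summable sequences $(\xi_k),(\eta_k)$ in $H$ and $V\in\{I,U_n\}$ we have $\sum_k\langle M_gV\xi_k,\eta_k\rangle=\int g\varphi\,d\mu$ with $\varphi=\sum_k(V\xi_k)\overline{\eta_k}\in L^1$. The coordinates are read off from Lemma~\ref{lem:expansion}(d).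

(b) Write $\varphi\in L^1$ as $\xi\overline\eta$ with $\xi,\eta\in L^2$. Then $\int f_n(a)\varphi\,d\mu=\langle T_n(s(a))U_n\xi,\eta\rangle$, $\int d_1(a)\varphi\,d\mu=\langle a(\xi,0),(\eta,0)\rangle$ and $\int d_2(a)\varphi\,d\mu=\langle a(0,\xi),(0,\eta)\rangle$ are weak-$*$ continuous in $a$. On the other hand $E(U_n)\to E(I)$ strongly, while $h(E(U_n))=0$ and $h(E(I))=1$.
\end{proof}

\subsection{Multipliers}
In $\ell^1$, multiplying the coordinates by numbers in $[-1,1]$ does not increase the norm. The same holds for the coordinates $f_n$.

\begin{lemma}\label{lem:multiplier}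
Let $\theta=(\theta_n)_{n\ge1}$ with $\theta_n\in[-1,1]$. For each $a\in\mathfrak A$ the series $M_{h(a)}+\sum_n\theta_nM_{f_n(a)}U_n$ converges weak-$*$ to an element of $S$. The element $\Phi_\theta a\in\mathfrak A$ with this corner and the diagonal of $a$ has coordinates $d_1(a)$, $d_2(a)$, $h(a)$, $\theta_nf_n(a)$, and $\|\Phi_\theta a\|\le\|a\|$.
\end{lemma}

\begin{proof}
The map $\beta_n(a)=(R_n\oplus R_n)a(R_n\oplus R_n)$ is an isometry of $\mathfrak A$ that keeps the diagonal and replaces the corner $s$ by $s-2T_n(s)$. The convex combination $\psi_n=\frac{1+\theta_n}2\,\mathrm{id}+\frac{1-\theta_n}2\beta_n$ is a contraction that keeps the diagonal and replaces $s$ by $s-(1-\theta_n)M_{f_n}U_n$. By Lemma~\ref{lem:expansion}(d), it multiplies the coordinate $f_n$ by $\theta_n$ and fixes all other coordinates. Hence $a_k=\psi_1\cdots\psi_k(a)$ has norm at most $\|a\|$, the diagonal of $a$, and the corner $s-\sum_{n\le k}(1-\theta_n)T_n(s)$. By Lemma~\ref{lem:expansion}(a), these bounded corners converge weak-$*$. Subtracting from the expansion in Lemma~\ref{lem:expansion}(c) shows that the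 series in the statement converges weak-$*$ to the same limit. So $a_k\to\Phi_\theta a$ weak-$*$, which gives $\Phi_\theta a\in\mathfrak A$ and $\|\Phi_\theta a\|\le\|a\|$. The coordinates follow from Lemma~\ref{lem:expansion}(d).
\end{proof}

For $N\ge0$ and $0\le t\le1$ we use the following linear maps on $\mathfrak A$. The table lists the factor by which each map multiplies each coordinate.
\[
\begin{array}{l|ccc}
&d_1,d_2,h&f_n\ (n\le N)&f_n\ (n>N)\\\hline
P_N&1&1&0\\
J_N&1&1&-1\\
C_t&1&t&t\\
Q_N=\mathrm{id}-P_N&0&0&1
\end{array}
\]
The maps $P_N$, $J_N$ and $C_t$ are of the form $\Phi_\theta$, and $Q_N=\frac12(\mathrm{id}-J_N)$, so all four are contractions. Since coordinates determine an element, the table gives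
\begin{equation}\label{eq:relations}
J_N=\mathrm{id}-2Q_N=2P_N-\mathrm{id},\qquad C_t=t\,\mathrm{id}+(1-t)P_0,\qquad C_tQ_N=tQ_N .
\end{equation}
For $t>0$ the map $C_t$ is invertible, with inverse $t^{-1}(\mathrm{id}-(1-t)P_0)$. Finally, $P_Na\to a$ weak-$*$ as $N\to\infty$, by Lemma~\ref{lem:expansion}(c).

\section{The preduals $X_t$}\label{sec:preduals}

We look for a topology in which $E(U_n)\to tE(I)$. If $\omega\in\mathfrak A_*$, then $\omega(C_tE(U_n))=t\,\omega(E(U_n))\to t\,\omega(E(I))=\omega(C_t\,tE(I))$, which suggests
\[
X_t=\{\omega\circ C_t:\ \omega\in\mathfrak A_*\}\subseteq\mathfrak A^*\qquad(0<t\le1).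
\]
This is a norm-closed subspace, being the image of the closed subspace $\mathfrak A_*$ under the invertible operator $C_t^*$, and $X_1=\mathfrak A_*$. For $t=0$ the same formula would forget the coordinates $f_n$, so we proceed as for $c_0$ and take the closure of the functionals that see finitely many coordinates. For $N\ge0$ let $Y_N\subset\mathfrak A^*$ be the space of functionals
\begin{equation}\label{eq:YN}
a\mapsto\int d_1(a)\varphi_1\,d\mu+\int d_2(a)\varphi_2\,d\mu+\int h(a)\eta\,d\mu+\sum_{n\le N}\int f_n(a)\psi_n\,d\mu
\end{equation}
with densities $\varphi_1,\varphi_2,\eta,\psi_n\in L^1$, and let $X_0$ be the norm closure of the increasing union $\bigcup_NY_N$. A functional in $Y_N$ vanishes on $E(U_n)$ for $n>N$, so $E(U_n)\to0$ in $\sigma(\mathfrak A,X_0)$. All spaces $X_t$ carry the norm of $\mathfrak A^*$.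

To recognize a predual it is enough to check compactness of the unit ball.

\begin{lemma}\label{lem:criterion}
Let $A$ be a Banach space and $X\subseteq A^*$ a norm-closed subspace that separates the points of $A$. If the closed unit ball of $A$ is $\sigma(A,X)$-compact, then the evaluation map $\iota:A\to X^*$ is an isometric isomorphism.
\end{lemma}

\begin{proof}
The set $K=\iota(\operatorname{ball}A)$ is convex, balanced and weak-$*$ compact in $X^*$. Its polar $\{x\in X:|x(a)|\le1\text{ for all } a\in\operatorname{ball}A\}$ is the unit ball of $X$, because $X$ has the norm of $A^*$. By the bipolar theorem, a convex, balanced, weak-$*$ closed set equals the polar of its polar, so $K=\operatorname{ball}X^*$. An injective linear map that sends the unit ball onto the unit ball is a surjective isometry.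
\end{proof}

\begin{proposition}\label{prop:predual}
For every $t\in[0,1]$, the space $X_t$ is a predual of $\mathfrak A$.
\end{proposition}

\begin{proof}
The space $X_0$ separates points because the coordinates determine an element, and $X_t$ does for $t>0$ because $C_t$ is injective. By Lemma~\ref{lem:criterion} it suffices to show that every net $(a_i)$ in the unit ball of $\mathfrak A$ has a subnet that converges in $\sigma(\mathfrak A,X_t)$ to an element of the unit ball.

Pass to a subnet along which $a_i\to a$ weak-$*$ in $\mathfrak A$ and $h(a_i)\to g$ weak-$*$ in $L^\infty$. Then $\|a\|\le1$, and by Lemma~\ref{lem:continuity}(b) the coordinates $d_1,d_2,f_n$ of $a_i$ converge weak-$*$ to those of $a$. The function $g$ may differ from $h(a)$: in the weak-$*$ limit, part of the far coordinates $f_n(a_i)$ can fall onto $h$, as for $E(U_n)\to E(I)$. Let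
\[
a'=a+E(M_{g-h(a)}),
\]
the element with coordinates $d_1(a)$, $d_2(a)$, $g$, $f_n(a)$. Every coordinate of $a_i$ converges weak-$*$ to the corresponding coordinate of $a'$.

The point to prove is that $\|a'\|\le1$. The element $P_Na_i$ is a sum of $N+3$ terms, each obtained from a coordinate of $a_i$ by one of the maps in Lemma~\ref{lem:continuity}(a). Hence
\begin{equation}\label{eq:PN}
P_Na_i\to P_Na'\quad\text{weak-}{*}\text{ for each } N .
\end{equation}
Since $P_N$ is a contraction, $\|P_Na'\|\le1$, and since $P_Na'\to a'$ weak-$*$, also $\|a'\|\le1$.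

\emph{The case $t=0$.} We have $v(a_i)\to v(a')$ for $v\in\bigcup_NY_N$. For $u\in X_0$ the bound $|u(a_i-a')|\le|v(a_i-a')|+2\|u-v\|$ gives $u(a_i)\to u(a')$.

\emph{The case $t>0$.} Let $a''=ta+(1-t)a'$. This is a convex combination because $t\le1$, so $\|a''\|\le1$. By \eqref{eq:relations} and \eqref{eq:PN},
\[
C_ta_i=ta_i+(1-t)P_0a_i\ \to\ ta+(1-t)P_0a'\quad\text{weak-}{*}.
\]
Both this limit and $C_ta''$ have the coordinates $d_1(a)$, $d_2(a)$, $th(a)+(1-t)g$, $tf_n(a)$, so they are equal. Thus $\omega(C_ta_i)\to\omega(C_ta'')$ for all $\omega\in\mathfrak A_*$, that is, $a_i\to a''$ in $\sigma(\mathfrak A,X_t)$.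
\end{proof}

\section{The value of $\gamma(X_t)$}\label{sec:gamma}

The norm of a functional on $\mathfrak A$ cannot be computed coordinate by coordinate, so the splitting \eqref{eq:model} has to be written with the reflection $J_N$. For $u,v\in\mathfrak A^*$, the relations \eqref{eq:relations} give
\[
(u-v)\circ J_N=(u-2\,u\circ Q_N)-(2\,v\circ P_N-v),
\]
and since $J_N$ is a contraction,
\begin{equation}\label{eq:reflection}
\|u+v\|\le\|u-v\|+2\|v\circ P_N\|+2\|u\circ Q_N\| .
\end{equation}
The functional $(u-v)\circ J_N$ need not belong to $X_t$; this does no harm, because all norms are taken in $\mathfrak A^*$. It remains to estimate the head of $v$ and the tail of $u$.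

\subsection{The head estimate}
In the model, each coordinate of a functional is a number, and bounded sums force absolute convergence. Now each coordinate is an $L^1$ density, and we use Khintchine's inequality: there is an absolute constant $\kappa>0$ such that the average of $|\sum_{n\le m}\varepsilon_nz_n|$ over all signs $\varepsilon_n=\pm1$ is at least $\kappa(\sum_{n\le m}|z_n|^2)^{1/2}$ for all complex $z_1,\dots,z_m$.

\begin{lemma}\label{lem:head}
Let $N\ge0$ and $t\in[0,1]$. If $(v_n)$ is a sequence in $X_t$ with bounded sums, then $\|v_n\circ P_N\|\to0$.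
\end{lemma}

\begin{proof}
\emph{Step 1: $Y_N$ is isomorphic to an $L^1$ space.} Let $w\in Y_N$ be given by \eqref{eq:YN}. Evaluating $w$ on the elements of Lemma~\ref{lem:continuity}(a), which have one nonzero coordinate $g$ and norm $\|g\|_\infty$, shows that $\|w\|$ is at least the $L^1$ norm of each density. Since the coordinates are contractive, $\|w\|$ is at most the sum of these norms. Let $\Omega$ be the disjoint union of $N+3$ copies of $(G,\mu)$. The densities identify $Y_N$ with $L^1(\Omega)$, and $\|w\|\le\|w\|_1\le(N+3)\|w\|$. In particular $Y_N$ is complete, hence closed in $\mathfrak A^*$.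

\emph{Step 2: $u\circ P_N\in Y_N$ for $u\in X_t$.} Let $t=0$. The contraction $u\mapsto u\circ P_N$ maps each $Y_M$ into $Y_N$, since it deletes the terms with $n>N$, and $Y_N$ is closed. Let $t>0$ and $u=\omega\circ C_t$. Then $u(P_Na)$ equals
\[
\omega(M_{d_1(a)}\oplus0)+\omega(0\oplus M_{d_2(a)})+\omega(E(M_{h(a)}))+t\sum_{n\le N}\omega(E(M_{f_n(a)}U_n)),
\]
and by Lemma~\ref{lem:continuity}(a) each term is the integral of a coordinate against an $L^1$ function.

\emph{Step 3: bounded sums in $L^1$.} The functionals $w_n=v_n\circ P_N$ lie in $Y_N=L^1(\Omega)$ and have bounded sums, say $\|\sum_{n\in F}w_n\|_1\le C$ for all finite $F$. Separating the two signs gives $\|\sum_{n\le m}\varepsilon_nw_n\|_1\le2C$ for all choices of signs. We average over the signs, apply Khintchine's inequality at each point of $\Omega$, and then use Minkowski's inequality (the norm of the integral of the $\ell^2_m$-valued function $(|w_n|)_{n\le m}$ is at most the integral of its norm):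
\[
2C\ge\kappa\int_\Omega\Bigl(\sum_{n\le m}|w_n|^2\Bigr)^{1/2}\ge\kappa\Bigl(\sum_{n\le m}\|w_n\|_1^2\Bigr)^{1/2}.
\]
So $\sum_n\|w_n\|_1^2<\infty$ and $\|w_n\|\to0$.
\end{proof}

\subsection{The tail estimate}
For $u=\omega\circ C_t$ we have $u\circ Q_N=t\,\omega\circ Q_N$. The difficulty is that $\|u\|\le1$ does not obviously give $\|\omega\|\le1$, since $C_t^{-1}$ is not a contraction for $t<1$. But far tails accumulate only at elements $E(M_g)$, and there $\omega$ and $u$ agree.

\begin{lemma}\label{lem:tail}
If $u\in X_t$ and $\|u\|\le1$, then $\limsup_{N\to\infty}\|u\circ Q_N\|\le t$.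
\end{lemma}

\begin{proof}
Let $t=0$. If $v\in Y_M$ and $N\ge M$, then $v\circ Q_N=0$, so $\|u\circ Q_N\|\le\|u-v\|$, and $\|u-v\|$ can be made arbitrarily small.

Let $t>0$ and $u=\omega\circ C_t$ with $\omega\in\mathfrak A_*$. By \eqref{eq:relations} it suffices to show that $\limsup_N\|\omega\circ Q_N\|\le1$. If this fails, there are $\delta>0$, integers $N_1<N_2<\cdots$ and elements $a_k$ of the unit ball with $|\omega(Q_{N_k}a_k)|\ge1+\delta$. The elements $b_k=Q_{N_k}a_k$ lie in the unit ball; let $b$ be a weak-$*$ cluster point of $(b_k)$. Then $\|b\|\le1$ and $|\omega(b)|\ge1+\delta$. The coordinates $d_1,d_2$ vanish on all $b_k$, and $f_n$ vanishes on $b_k$ as soon as $N_k\ge n$. These coordinates are weak-$*$ continuous, so they vanish on $b$. Hence $C_tb=b$ and $|\omega(b)|=|u(b)|\le1$, a contradiction.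
\end{proof}

\subsection{Conclusion}

\begin{proposition}\label{prop:gamma}
$\gamma(X_t)=1+2t$ for every $t\in[0,1]$.
\end{proposition}

\begin{proof}
\emph{Upper bound.} Let $(u,(v_n))$ be admissible in $X_t$ and let $\varepsilon>0$. By Lemma~\ref{lem:tail} fix $N$ with $\|u\circ Q_N\|\le t+\varepsilon$. By \eqref{eq:reflection} and Lemma~\ref{lem:head},
\[
\limsup_n\|u+v_n\|\le1+2\lim_n\|v_n\circ P_N\|+2(t+\varepsilon)=1+2(t+\varepsilon).
\]

\emph{Lower bound.} Let $\mathbf 1\in H$ be the constant function and $\omega_0(a)=\langle s(a)\mathbf 1,\mathbf 1\rangle$, a weak-$*$ continuous functional of norm at most $1$. Since $U_n\mathbf 1=\mathbf 1$, Lemma~\ref{lem:multiplier} gives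
\begin{equation}\label{eq:omega}
\omega_0(\Phi_\theta a)=\int h(a)\,d\mu+\sum_m\theta_m\rho_m(a),\qquad\rho_m(a)=\int f_m(a)\,d\mu=\langle T_m(s(a))\mathbf 1,\mathbf 1\rangle .
\end{equation}
In analogy with $w_t$ and $(1+t)e_n$, put $u=\omega_0\circ C_t$ and $v_n=(1+t)\rho_n$. These functionals lie in $X_t$. For $t=0$, $u=\int h\,d\mu\in Y_0$ and $\rho_n\in Y_n$. For $t>0$, $u\in X_t$ by definition, and $\rho_n=(t^{-1}\rho_n)\circ C_t$ with $\rho_n\in\mathfrak A_*$.

We have $\|u\|\le1$ because $C_t$ is a contraction. By \eqref{eq:omega}, $u-v_n=\omega_0\circ\Phi_\theta$ with $\theta_m=t$ for $m\ne n$ and $\theta_n=t-(1+t)=-1$, so $\|u-v_n\|\le1$ by Lemma~\ref{lem:multiplier}. By Lemma~\ref{lem:expansion}(a), $|\sum_{n\in F}v_n(a)|=(1+t)|\langle\sum_{n\in F}T_n(s(a))\mathbf 1,\mathbf 1\rangle|\le(1+t)\|a\|$. So the family is admissible. The element $E(U_n)$ has norm $1$, and $(u+v_n)(E(U_n))=t+(1+t)$. Hence $\|u+v_n\|\ge1+2t$ for all $n$.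
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The algebra $\mathfrak A$ acts on the separable space $H\oplus H$ and is a CSL algebra by Proposition~\ref{prop:csl}. Each $X_t$ is a predual by Proposition~\ref{prop:predual}, and $X_1=\mathfrak A_*$. By Proposition~\ref{prop:gamma} the invariant $\gamma$, which is preserved by surjective real-linear isometries, takes different values on $X_t$ and $X_{t'}$ when $t\ne t'$.
\end{proof}

\begin{remark}\label{rem:naive}
The condition $\|u-v_n\|\le1$ in Definition~\ref{def:gamma} cannot be replaced by $\|v_n\|\le1$. The modified quantity is at most $2$ for every space, and it equals $2$ for every $X_t$, because disjointly supported coordinates do not compete for the norm of $\mathfrak A$. Let $\chi_\pm$ be the indicator function of $\{x_1=\pm1\}$, and put $u(a)=2\int d_1(a)\chi_+\,d\mu$ and $v_n(a)=2\int f_n(a)\chi_-\,d\mu=2\langle T_n(s(a))\mathbf 1,\chi_-\rangle$. These functionals have norm at most $1$; they lie in $X_t$, since they belong to $Y_n\cap\mathfrak A_*$ and satisfy $u\circ C_t=u$, $v_n\circ C_t=tv_n$; and $\|\sum_{n\in F}v_n\|\le2\|\chi_-\|_2$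 by Lemma~\ref{lem:expansion}(a). The element $a=(M_{\chi_+}\oplus0)+E(M_{\chi_-}U_n)$ satisfies $aa^*=I\oplus0$ and $(u+v_n)(a)=2$.
\end{remark}

\section{Preduals are rigid on the diagonal}\label{sec:diagonal}

Let $\mathfrak B$, $\mathfrak M$, $X$ and $\tau$ be as in Theorem~\ref{thm:diagonal}, with $X$ regarded as a norm-closed subspace of the dual space of $\mathfrak B$. All that we know about $\tau$ at the outset is that it is a Hausdorff vector space topology in which every closed ball of $\mathfrak B$, with any center in $\mathfrak B$, is compact. The method is to express algebraic properties through membership in such balls. We use two standard theorems.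
\begin{itemize}
\item \emph{Krein--Smulian.} A subspace of $X^*$ is weak-$*$ closed if its intersection with the closed unit ball is. Applied to kernels: a linear functional on $X^*$ that is weak-$*$ continuous on the unit ball belongs to $X$.
\item \emph{Sakai's theorem}, in the form: if $Z\subseteq\mathfrak M^*$ is a norm-closed subspace such that evaluation $\mathfrak M\to Z^*$ is an isometric isomorphism, then $Z=\mathfrak M_*$.
\end{itemize}
We also use that an operator $b$ on a complex Hilbert space with $\langle b\xi,\xi\rangle=0$ for all $\xi$ is zero.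

\begin{lemma}\label{lem:sa}
The unit ball of the self-adjoint part $\mathfrak M_{sa}$ equals
\[
\{b\in\mathfrak B:\ \|b+irI\|^2\le1+r^2\ \text{ for all } r\in\mathbb R\},
\]
and is therefore $\tau$-compact.
\end{lemma}

\begin{proof}
If $b=b^*$ and $\|b\|\le1$, then $\|b+irI\|^2=\|b^2+r^2I\|\le1+r^2$. Conversely, let $b$ lie in the displayed set; $r=0$ gives $\|b\|\le1$. For a unit vector $\xi$ let $\nu=\operatorname{Im}\langle b\xi,\xi\rangle$. Then $(\nu+r)^2\le|\langle(b+irI)\xi,\xi\rangle|^2\le1+r^2$, so $2\nu r\le1$ for all real $r$, and $\nu=0$. Hence $\langle(b-b^*)\xi,\xi\rangle=0$ for all $\xi$, so $b=b^*\in\mathfrak M$. The set is an intersection of closed balls with centers $-irI\in\mathfrak B$; this is where the unit is used.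
\end{proof}

Let $q\in\mathfrak M$ be a projection and $q'=I-q$. Since $\mathfrak B$ is an algebra that contains $q$ and $q'$, it is the direct sum of the four \emph{Peirce corners} $q\mathfrak Bq$, $q\mathfrak Bq'$, $q'\mathfrak Bq$, $q'\mathfrak Bq'$.

\begin{lemma}\label{lem:peirce}
The unit ball of each Peirce corner is $\tau$-compact.
\end{lemma}

\begin{proof}
The roles of $q$ and $q'$ can be exchanged, so it suffices to treat $q'\mathfrak Bq'$ and $q\mathfrak Bq'$.

\emph{The corner $q'\mathfrak Bq'$.} We claim that its unit ball is $\{b\in\mathfrak B:\|b+\lambda q\|\le1\text{ for all }|\lambda|\le1\}$, an intersection of closed balls. If $b=q'bq'$, then $\|b+\lambda q\|\le\max(\|b\|,|\lambda|)$, which gives one inclusion. Let $b$ lie in the set and let $\xi\in qK$ be a unit vector. Then $|\langle b\xi,\xi\rangle+\lambda|\le1$ whenever $|\lambda|=1$, which forces $\langle b\xi,\xi\rangle=0$. So $qbq=0$. Now $(b+q)\xi=q'b\xi+\xi$ is an orthogonal sum of norm at most $1$, so $q'b\xi=0$ and $q'bq=0$. The adjoint satisfies $qb^*q=0$ and $\|b^*+q\|\le1$, so the same argument gives $q'b^*q=0$,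 that is, $qbq'=0$. Thus $b=q'bq'$, and $\lambda=0$ gives $\|b\|\le1$.

\emph{The corner $q\mathfrak Bq'$.} Let $b_i=qb_iq'$, $\|b_i\|\le1$ and $b_i\to b$ in $\tau$. Then $\|b\|\le1$, and we show that the other three corners of $b$ vanish. Let $\lambda\in\mathbb C$. From $b_iq=0$ and $q'b_i=0$ we get
\[
(b_i+\lambda q)(b_i+\lambda q)^*=b_ib_i^*+|\lambda|^2q,\qquad(b_i+\lambda q')^*(b_i+\lambda q')=b_i^*b_i+|\lambda|^2q' ,
\]
so $\|b_i+\lambda q\|^2$ and $\|b_i+\lambda q'\|^2$ are at most $1+|\lambda|^2$. Balls are $\tau$-closed, so the same bounds hold for $b$. If $\xi$ is a unit vector in $qK$ or in $q'K$ and $\nu=\langle b\xi,\xi\rangle$, then $|\nu+\lambda|^2\le1+|\lambda|^2$. The choice $\lambda=r\nu$ gives $2r|\nu|^2\le1$ for all $r>0$, so $\nu=0$. Hence $qbq=0$ and $q'bq'=0$. Let $z=q'bq\in\mathfrak B$ and $k\in\mathbb N$. The operators $b_i$ and $z$ have orthogonal initial spaces ($q'K$ and $qK$) and orthogonal ranges (in $qK$ and $q'K$), so $\|b_i+kz\|\le\max(1,k\|z\|)$. Passing to the limit and compressing,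
\[
(k+1)\|z\|=\|q'(b+kz)q\|\le\|b+kz\|\le\max(1,k\|z\|).
\]
If $z\ne0$, this fails for $k\ge1/\|z\|$. So $z=0$ and $b=qbq'$. The unit ball of the corner is thus a $\tau$-closed subset of the $\tau$-compact unit ball of $\mathfrak B$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:diagonal}]
Let $(m_i)$ be a net in the unit ball of $\mathfrak M$ with $m_i\to b$ in $\tau$. The real and imaginary parts of $m_i$ lie in the unit ball of $\mathfrak M_{sa}$. By Lemma~\ref{lem:sa}, along a subnet they converge to elements $m',m''\in\mathfrak M_{sa}$, and $b=m'+im''\in\mathfrak M$. So the unit ball of $\mathfrak M$ is $\tau$-closed, and $\mathfrak M$ is $\tau$-closed by the Krein--Smulian theorem. Therefore $\mathfrak M$ is the dual of $X/\mathfrak M_\perp$, where $\mathfrak M_\perp=\{x\in X:x|_{\mathfrak M}=0\}$, and restriction identifies this quotient isometrically with $Z=\{x|_{\mathfrak M}:x\in X\}\subseteq\mathfrak M^*$. By Sakai's theorem $Z=\mathfrak M_*$, so $\tau|_{\mathfrak M}=\sigma(\mathfrak M,Z)$ is the usual weak-$*$ topology.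

Let $q\in\mathfrak M$ be a projection, and let $b_i\to b$ in $\tau$ with $\|b_i\|\le1$. By Lemma~\ref{lem:peirce}, every subnet has a further subnet along which the four corners of $b_i$ converge to elements of the respective corners. The sum of the four limits is $b$, and the decomposition into corners is unique, so the limits are the corners of $b$. Hence each corner of $b_i$ converges to the corresponding corner of $b$. In particular $qb_i=qb_iq+qb_iq'\to qb$ and $b_iq=qb_iq+q'b_iq\to bq$. For $x\in X$ the functionals $b\mapsto x(qb)$ and $b\mapsto x(bq)$ are thus $\tau$-continuous on the unit ball, and so belong to $X$.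

Let $m\in\mathfrak M$. By the spectral theorem, $m$ is the norm limit of linear combinations $m_k$ of projections in $\mathfrak M$. For $x\in X$ the functionals $b\mapsto x(m_kb)$ lie in $X$ and converge in norm to $b\mapsto x(mb)$, since $|x((m-m_k)b)|\le\|x\|\|m-m_k\|\|b\|$. As $X$ is norm-closed, the limit lies in $X$; the same estimate holds for $b\mapsto x(bm)$. This is the $\tau$-continuity of $b\mapsto mb$ and $b\mapsto bm$.
\end{proof}

For the algebra $\mathfrak A$ the diagonal is $\mathfrak M=D\oplus D$. With $q=I\oplus0$, Theorem~\ref{thm:diagonal} shows that a net converges in $\tau$ if and only if $qa_iq+q'a_iq'$ converges weak-$*$ in $D\oplus D$ and $qa_iq'$ converges in $\tau|_{E(S)}$. So two predual topologies on $\mathfrak A$ can differ only on the corner $E(S)$, which is where the topologies $\sigma(\mathfrak A,X_t)$ do differ.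

\begin{thebibliography}{9}

\bibitem{DW}
Kenneth R. Davidson and Alex Wright, \emph{Operator Algebras with Unique Preduals}, arXiv:0812.3159 (2008).

\end{thebibliography}
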